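\title{The Bishop--Phelps--Bollob\'as property from finite-dimensional spaces into uniformly convex spaces}

\begin{abstract}
We show that a pair $(X,Y)$ of Banach spaces with $X$ finite-dimensional and $Y$ uniformly convex can fail the Bishop--Phelps--Bollob\'as property, and hence also its version for range strongly exposing operators. Over both scalar fields there is a counterexample in which $\dim X=3$ and $Y$ is a subspace of an $L_4$-space isomorphic to $\ell_4$. Dimension three is optimal: both properties hold for every uniformly convex $Y$ if $\dim X\le 2$, and also if the finite-dimensional space $X$ is strictly convex or is real with a polytope as unit ball.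
\end{abstract}

\section{The question and the answer}\label{sec:intro}

Throughout, $X$ and $Y$ are Banach spaces over $\mathbb K\in\{\mathbb R,\mathbb C\}$. We write $B_X$ and $S_X$ for the closed unit ball and the unit sphere of $X$, $\mathbb T=\{\theta\in\mathbb K:|\theta|=1\}$, and $\mathcal L(X,Y)$ for the space of bounded linear operators from $X$ to $Y$.

Suppose that an operator $T$ of norm one almost attains its norm at a point $x_0\in S_X$. Can one move $T$ and $x_0$ slightly so that the norm is attained exactly? For $\varepsilon>0$, an \emph{$\varepsilon$-correction} of $(T,x_0)$ is a pair $(S,x_1)\in\mathcal L(X,Y)\times S_X$ with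
\[
\|Sx_1\|=\|S\|=1,\qquad \|S-T\|<\varepsilon,\qquad \|x_1-x_0\|<\varepsilon .
\]
The pair $(X,Y)$ has the \emph{Bishop--Phelps--Bollob\'as property} (BPBp) if for every $\varepsilon\in(0,1)$ there is $\eta(\varepsilon)>0$ such that every $(T,x_0)$ with $\|T\|=\|x_0\|=1$ and $\|Tx_0\|>1-\eta(\varepsilon)$ has an $\varepsilon$-correction.

One may also ask that the corrected operator attain its norm in a stable way. An operator $T\in\mathcal L(X,Y)$ is \emph{range strongly exposing} if there is $x_*\in S_X$ such that, whenever $(x_n)\subset B_X$ and $\|Tx_n\|\to\|T\|$, there are a subsequence $(x_{\sigma(n)})$ and $\theta\in\mathbb T$ with $Tx_{\sigma(n)}\to\theta\,Tx_*$. Thus the images of maximizing sequences can accumulate only at unimodular multiples of one vector. The set of these operators is $\mathrm{RSE}(X,Y)$. The pair $(X,Y)$ has the \emph{BPBp-RSE} if the definition of the BPBp holds with the additional requirement $S\in\mathrm{RSE}(X,Y)$. The BPBp-RSE implies the BPBp.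

Recall that $Y$ is \emph{uniformly convex} if for every $\rho\in(0,2]$ there is $\delta(\rho)>0$ such that $u,v\in B_Y$ and $\|u-v\|\ge\rho$ imply $\|\frac{u+v}2\|\le1-\delta(\rho)$. It is \emph{strictly convex} if $\|\frac{u+v}2\|<1$ for all distinct $u,v\in B_Y$; uniformly convex spaces are strictly convex. The following question is posed in \cite{DelRio}.

\medskip
\noindent\textbf{Question.} \emph{Let $X$ be finite-dimensional and $Y$ uniformly convex. Does $(X,Y)$ have the BPBp? Does it have the BPBp-RSE?}
\medskip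

If $X$ is finite-dimensional, then $S_X$ is compact, so for one fixed $T$ the points where $\|Tx\|$ is close to $1$ are close to points where $\|Tx\|=1$, and $T$ need not be moved at all. The content of the question is that $\eta$ must not depend on $T$. It is convenient to phrase this with sequences. An \emph{$\varepsilon$-bad sequence} is a sequence $(T_n,x_n)$ with $\|T_n\|=\|x_n\|=1$ and $\|T_nx_n\|\to1$ such that no $(T_n,x_n)$ has an $\varepsilon$-correction. The BPBp fails exactly when there is an $\varepsilon$-bad sequence for some $\varepsilon\in(0,1)$: if no $\eta$ works for $\varepsilon$, take $\eta=1/n$; conversely, a bad sequence defeats every $\eta$. Subsequences of bad sequences are bad.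

Two cases suggest that the answer should be yes. If $Y$ is finite-dimensional too, then along a subsequence $T_n\to T$ and $x_n\to x_0$, so $\|Tx_0\|=\|T\|=1$ and $(T,x_0)$ is an $\varepsilon$-correction of $(T_n,x_n)$ for large $n$. If $Y$ is an infinite-dimensional Hilbert space and $\dim X=N$, write $T_n=U_nT_n'$ with $U_n:\ell_2^N\to Y$ an isometric embedding and $T_n'\in\mathcal L(X,\ell_2^N)$; along a subsequence $T_n'\to T'$ and $x_n\to x_0$, and $(U_nT',x_0)$ is a correction. For general $Y$ the operators have no limit, but the seminorms $x\mapsto\|T_nx\|$ on $X$ do, and uniform convexity makes the limit strictly convex. This substitute for compactness is often enough, but not always: the answer to both parts of the question is no.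

\begin{theorem}\label{thm:counter}
For $\mathbb K\in\{\mathbb R,\mathbb C\}$ there are a space $X$ with $\dim X=3$, a uniformly convex space $Y$, which is a subspace of an $L_4$-space and is isomorphic to $\ell_4$, a point $x_0\in S_X$, and norm-one operators $T_n\in\mathcal L(X,Y)$ with $\|T_nx_0\|\to1$ such that, for $\varepsilon_0=\frac1{1000}$ and all large $n$, the pair $(T_n,x_0)$ has no $\varepsilon_0$-correction. Hence $(X,Y)$ fails the BPBp and the BPBp-RSE.
\end{theorem}

The positive results depend on a geometric condition on $X$. Let $X$ be finite-dimensional, $M\subset X$ a subspace, and $q:X\to X/M$ the quotient map, with $\|qx\|=\inf_{m\in M}\|x+m\|$. The infimum is attained, so $q(B_X)=B_{X/M}$: every point of $B_{X/M}$ has a lift in $B_X$. The condition asks that lifts can be steered to a prescribed point.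

\medskip
\noindent\textbf{Condition (L).} \emph{For every subspace $M\subset X$ with $1\le\dim M\le\dim X-2$, every $x_0\in S_X$ with $\|qx_0\|=1$, and every sequence $(z_n)\subset B_{X/M}$ with $z_n\to qx_0$, there are $w_n\in B_X$ with $qw_n=z_n$ and $w_n\to x_0$.}
\medskip

\begin{theorem}\label{thm:positive}
\begin{enumerate}
\item[(a)] If $X$ is finite-dimensional and $Y$ is strictly convex, then $(X,Y)$ has the BPBp if and only if it has the BPBp-RSE.
\item[(b)] If $X$ is finite-dimensional and satisfies \emph{(L)}, then $(X,Y)$ has the BPBp-RSE for every uniformly convex $Y$. Condition \emph{(L)} holds if $\dim X\le2$, if $X$ is strictly convex, or if $\mathbb K=\mathbb R$ and $B_X$ is a polytope.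
\item[(c)] Let $N\ge1$. All pairs $(X,Y)$ with $\dim X=N$ and $Y$ uniformly convex have the BPBp (equivalently, the BPBp-RSE) if and only if $N\le2$.
\end{enumerate}
\end{theorem}

We prove (a) in Section~\ref{sec:rse} and (b) in Section~\ref{sec:lifting}. The proof of (b) can break down only at the lifting step, and this dictates the spaces of the counterexample, built in Section~\ref{sec:spaces}. Section~\ref{sec:reflection} contains the main estimate, and Section~\ref{sec:proof} proves Theorem~\ref{thm:counter} and part (c).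

\section{From norm attainment to range strong exposition}\label{sec:rse}

Strict convexity will always be used in the following form.

\begin{lemma}\label{lem:sc}
Let $Y$ be strictly convex, $u,v\in B_Y$ and $0<\lambda<1$. If $y=\lambda u+(1-\lambda)v$ has norm one, then $u=v=y$. In particular, if $\|y\|=1$ and $y\pm z\in B_Y$, then $z=0$.
\end{lemma}

\begin{proof}
For small $t>0$ the points $y\pm t(u-v)$ lie on the segment from $u$ to $v$, hence in $B_Y$, and their midpoint $y$ has norm one. So they coincide, and $u=v$.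
\end{proof}

For $h\in X^*$ and $y\in Y$, let $h\otimes y$ be the operator $x\mapsto h(x)y$.

\begin{proof}[Proof of Theorem~\ref{thm:positive}(a)]
Let $\|S\|=\|Sx_1\|=\|x_1\|=1$. The operator $S$ may attain its norm with images in many directions, so we add a small rank-one term that favors the direction of $Sx_1$. Choose $y^*\in S_{Y^*}$ with $y^*(Sx_1)=1$ and put $h=y^*\circ S$, so that $\|h\|\le1$ and $h(x_1)=1$. For $\tau\in(0,1)$ let
\[
S_\tau=\frac{1}{1+\tau}\bigl(S+\tau\,h\otimes Sx_1\bigr).
\]
Then $\|S_\tau\|\le1$ and $S_\tau x_1=Sx_1$, so $\|S_\tau\|=\|S_\tau x_1\|=1$, and $\|S_\tau-S\|=\frac{\tau}{1+\tau}\|h\otimes Sx_1-S\|\le2\tau$.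

Let $(x_n)\subset B_X$ with $\|S_\tau x_n\|\to1$. Since $B_X$ is compact, a subsequence converges to some $x\in B_X$, and $\|Sx+\tau h(x)Sx_1\|=1+\tau$. As $\|Sx\|\le1$ and $|h(x)|\le1$, this forces $|h(x)|=1$. The vector $S_\tau x$ has norm one and is a proper convex combination of $Sx$ and $h(x)Sx_1$, so Lemma~\ref{lem:sc} gives $S_\tau x=h(x)Sx_1=h(x)S_\tau x_1$. Thus $S_\tau x_n\to\theta S_\tau x_1$ along the subsequence, with $\theta=h(x)\in\mathbb T$, and $S_\tau\in\mathrm{RSE}(X,Y)$.

If $(S,x_1)$ is an $\frac\varepsilon2$-correction of $(T,x_0)$, then $(S_{\varepsilon/8},x_1)$ is an $\varepsilon$-correction with a range strongly exposing operator. So the BPBp with the function $\eta$ gives the BPBp-RSE with $\varepsilon\mapsto\eta(\varepsilon/2)$.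
\end{proof}

\begin{remark}
Strict convexity cannot be dropped. Let $X=Y=\ell_\infty^2$ over $\mathbb R$; this pair has the BPBp because both spaces are finite-dimensional. Let $(S,x_1)$ be a $\frac12$-correction of $(I,(1,0))$, and let $(r_1,r_2)$, $(r_3,r_4)$ be the rows of $S$. Then $x_1=(1,t)$ with $|t|<\frac12$, the second coordinate of $Sx_1$ has modulus less than $1$, and therefore $|r_1+r_2t|=1$. Since $|r_1|+|r_2|\le1$, we get $r_2=0$ and $|r_1|=1$. So $\|S(1,t')\|=1$ for all $|t'|\le1$, and the images $S(1,t')$ are pairwise distinct because $r_4\ne0$. A range strongly exposing operator has only two such images, $\pm Sx_*$. Hence the BPBp-RSE fails.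
\end{remark}

\section{The lifting condition suffices}\label{sec:lifting}

\begin{proposition}\label{prop:lift}
If $X$ is finite-dimensional and satisfies \emph{(L)}, and $Y$ is uniformly convex, then $(X,Y)$ has the BPBp.
\end{proposition}

\begin{proof}
Suppose that $(T_n,x_n)$ is an $\varepsilon$-bad sequence. We pass to subsequences without changing notation.

\emph{Step 1: the limit seminorm.} The seminorms $p_n(x)=\|T_nx\|$ are $1$-Lipschitz and bounded by $1$ on the compact set $B_X$. By the Arzel\`a--Ascoli theorem we may assume that they converge uniformly on $B_X$, hence by homogeneity uniformly on bounded sets, to a seminorm $p\le\|\cdot\|$. We may also assume $x_n\to x_0\in S_X$; then $p(x_0)=1$, because $|p_n(x_n)-p_n(x_0)|\le\|x_n-x_0\|$. Let $M=\ker p$, $Z=X/M$ with the quotient norm $\|\cdot\|_Z$, and $q:X\to Z$ the quotient map. The formula $\bar p(qx)=p(x)$ defines a norm on $Z$. From $p(x)=p(x+m)\le\|x+m\|$ for $m\in M$ we get $\bar p\le\|\cdot\|_Z$, and so $1=\bar p(qx_0)\le\|qx_0\|_Z\le1$.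

The norm $\bar p$ is strictly convex. Indeed, let $p(x)\le1$, $p(x')\le1$ and $p(x-x')=\rho>0$; note $\rho\le2$. Put $c_n=\max\{1,p_n(x),p_n(x')\}\to1$. The vectors $T_nx/c_n$ and $T_nx'/c_n$ lie in $B_Y$, and for large $n$ their distance is at least $\rho/2$. Hence $p_n(\frac{x+x'}2)\le c_n(1-\delta(\rho/2))$, and $p(\frac{x+x'}2)\le1-\delta(\rho/2)<1$. This is the only use of uniform convexity. Strict convexity alone need not survive a limit of norms: the norms of $\ell_r^2$ tend to the norm of $\ell_1^2$ as $r\to1$.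

\emph{Step 2: removing the kernel.} The operator $T_n$ is small on $M$ but need not vanish there, so among the points of $B_X$ with the same image under $q$ it may prefer one that is far from $x_0$. We replace it by an operator that factors through $q$ and therefore treats all these points alike. Let $\sigma:Z\to X$ be linear with $q\sigma=I_Z$, and let $R_n=T_n\sigma q$. The operator $I-\sigma q$ maps $X$ into $M$, and $\|T_n|_M\|=\sup_{B_M}p_n\to0$. Hence $\|R_n-T_n\|\le\|T_n|_M\|\,\|I-\sigma q\|\to0$.

\emph{Step 3: tilting toward $qx_0$.} The norm $\bar p$ may reach its maximum on $B_Z$ at points unrelated to $qx_0$. A rank-one term removes them. By the Hahn--Banach theorem there is a linear functional $\varphi$ on $Z$ with $|\varphi|\le\bar p$ and $\varphi(qx_0)=1$. Let $\tau=\varepsilon/4$ and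
\[
S_n'=R_n+\tau\,(\varphi\circ q)\otimes R_nx_0=\Sigma_n\circ q,\qquad \Sigma_nz=T_n\sigma\bigl(z+\tau\varphi(z)qx_0\bigr).
\]
Since $p(\sigma z')=\bar p(z')$ for $z'\in Z$, we have $\|\Sigma_nz\|\to N(z):=\bar p(z+\tau\varphi(z)qx_0)$ uniformly on $B_Z$. On $B_Z$ we have $N(z)\le\bar p(z)+\tau|\varphi(z)|\le1+\tau$, with equality at $qx_0$. As $q(B_X)=B_Z$, it follows that $\|S_n'\|=\|\Sigma_n\|\to1+\tau$. Choose $z_n\in B_Z$ with $\|\Sigma_nz_n\|=\|\Sigma_n\|$ and assume $z_n\to z\in B_Z$. Then $N(z)=1+\tau$, so $\bar p(z)=|\varphi(z)|=1$, and Lemma~\ref{lem:sc}, applied in $(Z,\bar p)$ to the convex combination $(z+\tau\varphi(z)qx_0)/(1+\tau)$, gives $z=\varphi(z)qx_0$. Multiplying every $z_n$ by $\overline{\varphi(z)}$, we may assume $z_n\to qx_0$.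

\emph{Step 4: lifting.} The operator $S_n'$ attains its norm at every point of $B_X$ that lies over $z_n$, and we need such points $w_n$ with $w_n\to x_0$. We have $M\ne X$, since $p(x_0)=1$. If $M=\{0\}$, then $q$ is the identity and $w_n=z_n$. If $\dim Z=1$, then $z_n=c_nqx_0$ with $|c_n|\le1$ and $c_n\to1$, and we take $w_n=c_nx_0$. In the remaining cases $1\le\dim M\le\dim X-2$, and (L) provides $w_n$.

\emph{Step 5: the correction.} For large $n$ we have $\|S_n'w_n\|=\|S_n'\|>0$, so $\|w_n\|=1$. Put $S_n=S_n'/\|S_n'\|$. Then $\|S_n\|=\|S_nw_n\|=1$ and $\|w_n-x_n\|\to0$. Since $\|\varphi\circ q\|\le1$ and $\|R_nx_0\|\to1$,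
\[
\|S_n-T_n\|\le\bigl|1-\|S_n'\|\bigr|+\tau\|R_nx_0\|+\|R_n-T_n\|\longrightarrow2\tau<\varepsilon .
\]
So $(S_n,w_n)$ is an $\varepsilon$-correction of $(T_n,x_n)$ for large $n$, a contradiction.
\end{proof}

\begin{proposition}\label{prop:cases}
A finite-dimensional space $X$ satisfies \emph{(L)} if $\dim X\le2$, if $X$ is strictly convex, or if $\mathbb K=\mathbb R$ and $B_X$ is a polytope.
\end{proposition}

\begin{proof}
If $\dim X\le2$, no subspace $M$ satisfies $1\le\dim M\le\dim X-2$. In the other cases let $M$, $q$, $x_0$, $z_n$ be as in (L).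

Let $X$ be strictly convex and take any $w_n\in B_X$ with $qw_n=z_n$. A cluster point $w\in B_X$ of $(w_n)$ has $qw=qx_0$, so $1=\|q\frac{w+x_0}2\|\le\|\frac{w+x_0}2\|$, and $w=x_0$. By compactness of $B_X$, $w_n\to x_0$.

Let $B_X$ be the convex hull of $v_1,\dots,v_k$. We show that a point $z\in B_{X/M}$ near $qx_0$ has a lift $w\in B_X$ with $\|w-x_0\|\le C\|z-qx_0\|$. This is an instance of Hoffman's theorem on approximate solutions of systems of linear inequalities \cite{Hoffman}; here is a direct argument. Put $y_i=q(v_i-x_0)$. Since $z$ is a convex combination of the $qv_i$, the vector $z-qx_0$ is a nonnegative combination of the $y_i$. Take a representation $z-qx_0=\sum_{i\in I}t_iy_i$ with $t_i>0$ and $I$ as small as possible. The $y_i$, $i\in I$, are linearly independent: otherwise, adding a suitable multiple of a linear relation makes one coefficient zero and keeps the others nonnegative. There are finitely many independent subfamilies, so $\sum_{i\in I}t_i\le C'\|z-qx_0\|$ with $C'$ independent of $z$. If $C'\|z-qx_0\|\le1$,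 then $w=x_0+\sum_{i\in I}t_i(v_i-x_0)$ is a convex combination of $x_0$ and the $v_i$, so $w\in B_X$; moreover $qw=z$ and $\|w-x_0\|\le2C'\|z-qx_0\|$. This gives $w_n$ for large $n$; for the other $n$ take any lift.
\end{proof}

Propositions~\ref{prop:lift} and~\ref{prop:cases}, together with part (a), prove Theorem~\ref{thm:positive}(b).

\section{The spaces of the counterexample}\label{sec:spaces}

A counterexample needs a domain that fails (L), so of dimension at least three, with a unit sphere that has both flat and curved parts. It also needs a range that is not a Hilbert space. Both spaces are built from $L_4$-norms, because the fourth power of such a norm is a polynomial along every line.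

\begin{lemma}\label{lem:uc}
Every subspace of a space $L_4(\mu)$ is uniformly convex.
\end{lemma}

\begin{proof}
For scalars $s,t$ the parallelogram law gives
\[
|s+t|^4+|s-t|^4\le\bigl(|s+t|^2+|s-t|^2\bigr)^2=4\bigl(|s|^2+|t|^2\bigr)^2\le8\bigl(|s|^4+|t|^4\bigr).
\]
Integrating and dividing by $16$, we get $\|\frac{f+g}2\|^4+\|\frac{f-g}2\|^4\le\frac12(\|f\|^4+\|g\|^4)$. So $\|\frac{f+g}2\|^4\le1-(\rho/2)^4$ if $\|f\|,\|g\|\le1$ and $\|f-g\|\ge\rho$.
\end{proof}

\subsection*{The domain}
Let $E=\ell_4^2$, with elements $(a,b)$ and norm $(|a|^4+|b|^4)^{1/4}$, and let $e=(0,1)$. On $X=E\times\mathbb K$ consider the convex hull $B$ of the two sets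
\[
B_E\times\{0\}\qquad\text{and}\qquad D=\{(\omega e,\kappa):|\omega|\le1,\ |\kappa|\le1\};
\]
see Figure~\ref{fig:ball}. Both sets are compact, convex and balanced (invariant under multiplication by scalars of modulus at most one). Hence $B$ consists of the points
\begin{equation}\label{eq:decomp}
\lambda(u,0)+(1-\lambda)(\omega e,\kappa),\qquad \lambda\in[0,1],\quad u\in B_E,\quad |\omega|\le1,\quad|\kappa|\le1,
\end{equation}
and it is compact, convex and balanced. Taking $\lambda=\frac12$ and $\omega=0$, we see that $B$ contains all $(v,s)$ with $\|v\|\le\frac12$ and $|s|\le\frac12$, a neighborhood of $0$. So $B$ is the unit ball $B_X$ of a norm on $X$. By \eqref{eq:decomp}, the projection $\pi(v,s)=v$ satisfies $\pi(B_X)=B_E$, and $|s|\le1$ on $B_X$; therefore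
\begin{equation}\label{eq:coords}
\|v\|_E\le\|(v,s)\|\qquad\text{and}\qquad|s|\le\|(v,s)\|\qquad\text{for all }(v,s)\in X .
\end{equation}
Let $x_0=(e,\frac12)$. It lies in $D$ and $\|\pi x_0\|=1$, so $x_0\in S_X$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x={(2.2cm,0cm)},y={(0cm,1.6cm)},z={(-0.9cm,-0.55cm)}]
\filldraw[fill=gray!20] plot[domain=0:360,samples=73]
 ({cos(\x)/sqrt(sqrt((3+cos(4*\x))/4))},0,{sin(\x)/sqrt(sqrt((3+cos(4*\x))/4))});
\draw (-1,-1,0)--(1,-1,0)--(1,1,0)--(-1,1,0)--cycle;
\draw[very thick] (1,-1,0)--(1,1,0);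
\draw[dashed] (1,1,0)--(0.989,0,0.461);
\fill (1,1,0) circle (1.5pt) node[right] {$(e,1)$};
\fill (1,-1,0) circle (1.5pt) node[right] {$(e,-1)$};
\fill (1,0.5,0) circle (1.5pt) node[right] {$x_0$};
\fill (0.994,0.5,0.23) circle (1.5pt) node[left] {$x_1$};
\fill (0.989,0,0.461) circle (1.5pt) node[left] {$(u,0)$};
\end{tikzpicture}
\caption{For $\mathbb K=\mathbb R$, the unit ball of $X\ni((a,b),s)$ is the convex hull of the shaded region $a^4+b^4\le1$ in the plane $s=0$ and the square $|b|,|s|\le1$ in the plane $a=0$. The thick side of the square contains $x_0=(e,\frac12)$, where $e=(0,1)$. The midpoint $x_1$ of $(u,0)$ and $(e,1)$ is close to $x_0$ when $u$ is close to $e$.}\label{fig:ball}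
\end{figure}

This space fails (L). For $M=\{0\}\times\mathbb K$, the identity $\pi(B_X)=B_E$ identifies $X/M$ with $E$ and $q$ with $\pi$. Let $v=(a,b)\in S_E$ with $a\ne0$, and write a point of $B_X$ over $v$ in the form \eqref{eq:decomp}, so that $v=\lambda u+(1-\lambda)\omega e$. If $\lambda<1$, then Lemma~\ref{lem:sc} in $E$ gives $v=\omega e$, which is false. So $(v,0)$ is the only lift of $v$, and as such $v$ tend to $e=\pi x_0$ their lifts tend to $(e,0)\ne x_0$.

\subsection*{The range}
The operators of the counterexample will be $T_n=A_n\pi$ with $A_n:E\to Y$ almost isometric. In the proof of Proposition~\ref{prop:lift} this gives $p=\|\pi(\cdot)\|_E$ and $M=\{0\}\times\mathbb K$, so the lifting step fails. But there is an obvious way to correct $(T_n,x_0)$: move $A_n$ to an operator $A$ with $\|A\|=\|Ae\|=1$ and take $(A\pi,x_0)$. The range must make this impossible. The following computation, the simplest instance of the whole argument, shows what is needed. The unit sphere of $E$ is flat to fourth order at $e$, since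 $\|(x,1)\|^4=1+x^4$, while in $L_4$ the function $\|g+xf\|^4$ has a quadratic term as soon as $f$ and $g$ overlap.

\begin{lemma}\label{lem:overlap}
Let $A\in\mathcal L(E,L_4(\mu))$ with $\|A\|\le1$, $f=A(1,0)$, $g=Ae$. If $\|g\|=1$, then $\int|f|^2|g|^2\,d\mu=0$.
\end{lemma}

\begin{proof}
For real $x$, the inequality $\xi^2+\zeta^2\ge\frac12(\xi+\zeta)^2$ and the parallelogram law give, pointwise,
\[
|g+xf|^4+|g-xf|^4\ge2\bigl(|g|^2+x^2|f|^2\bigr)^2\ge2|g|^4+4x^2|f|^2|g|^2 .
\]
Integrate, and use $\|g\pm xf\|^4=\|A(\pm x,1)\|^4\le1+x^4$. With $m=\int|f|^2|g|^2\,d\mu$ we get $2+4mx^2\le2+2x^4$, so $m\le x^2/2$ for all $x\ne0$.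
\end{proof}

In $\ell_4$ this is no obstruction: two unit vectors $f,g$ with disjoint supports define an isometry $A$. We therefore want a subspace of an $L_4$-space in which any two nonzero functions overlap, yet which contains pairs that overlap arbitrarily little. Analytic functions provide the first property and rapidly decreasing weights the second.

For $y=(y_k)_{k\ge1}\in\ell_4$ let $(Jy)(t)=\sum_{k\ge1}2^{-k}y_kt^k$. Since $|y_k|\le\|y\|_4$, this power series has radius of convergence at least $2$, and $|Jy|\le\sum_k2^{-k}|y_k|\le\|y\|_4$ on $[0,1]$. Let $\Omega=\mathbb N\sqcup[0,1]$ with the measure $\mu$ that is counting measure on $\mathbb N$ and Lebesgue measure on $[0,1]$. We regard $y$ as the function on $\Omega$ equal to $y_k$ at $k\in\mathbb N$ and to $(Jy)(t)$ at $t\in[0,1]$. This embeds $\ell_4$ linearly into $L_4(\mu)$, and $Y$ is $\ell_4$ with the induced norm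
\[
\|y\|^4=\sum_k|y_k|^4+\int_0^1|(Jy)(t)|^4\,dt .
\]
We have $\|y\|_4\le\|y\|\le2^{1/4}\|y\|_4$, so $Y$ is complete and isomorphic to $\ell_4$. It is uniformly convex by Lemma~\ref{lem:uc}.

\begin{lemma}\label{lem:note}
Let $A\in\mathcal L(E,Y)$ with $\|A\|\le1$ and $A(1,0)\ne0$. Then $\|Ae\|<1$.
\end{lemma}

\begin{proof}
Suppose $g=Ae$ has norm one, and let $f=A(1,0)$. As $f,g\ne0$, the series $Jf$ and $Jg$ are nonzero analytic functions on the disk of radius $2$, so their product has only finitely many zeros in $[0,1]$. Hence $\int|f|^2|g|^2\,d\mu>0$, contrary to Lemma~\ref{lem:overlap}.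
\end{proof}

\subsection*{The operators}
Let $(\delta_k)$ be the unit vector basis of $\ell_4$ and $V_n(a,b)=a\delta_{2n}+b\delta_{2n+1}$. If $|a|,|b|\le1$, then $|JV_n(a,b)|\le2^{-2n}+2^{-2n-1}\le2^{1-2n}$ on $[0,1]$, so
\[
|a|^4+|b|^4\le\|V_n(a,b)\|^4\le|a|^4+|b|^4+2^{4-8n}.
\]
Thus $1\le\|V_n\|\to1$. Let $T_n=\|V_n\|^{-1}V_n\pi$. Then $\|T_n\|=1$ because $\pi(B_X)=B_E$, and
\begin{equation}\label{eq:Tn}
\|T_nx_0\|=\|T_n(e,0)\|\ge\|V_n\|^{-1},\qquad\|T_n((1,0),0)\|\ge\|V_n\|^{-1}.
\end{equation}
In particular $\|T_nx_0\|\to1$. With the usual norm of $\ell_4$ in place of the norm of $Y$, every $T_n$ would attain its norm at $x_0$.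

\section{The reflection estimate}\label{sec:reflection}

Lemma~\ref{lem:note} blocks the first way of correcting $(T_n,x_0)$. There is a second way, which uses the third coordinate. Take $A$ near $V_n$ with $\|A\|=\|Au\|=1$ for some $u\in S_E$ close to $e$ but different from it, and put $S(v,s)=Av+sz$ with the small vector $z=Au-Ae$. Then $S(e,1)=Au=S(u,0)$, so $S$ is constant and of norm one on the dashed segment in Figure~\ref{fig:ball}, whose midpoint is close to $x_0$. The price is paid at the opposite vertex: $S(e,-1)=A(2e-u)$, and we need $\|A(2e-u)\|\le1$. The point $2e-u$ is the reflection of $u$ in $e$, and it lies outside $B_E$. Convexity alone gives no contradiction, since $\|Ae\|<1$. We must show that $A$ cannot lose enough norm at $2e-u$, however close $u$ is to $e$.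

The loss of norm is measured along lines by a nonnegative quartic polynomial $p$ whose leading coefficient $\alpha$ is small and whose quadratic coefficient is not positive. If $\alpha=0$, such a polynomial is constant, so it vanishes identically once it has a root. The next lemma is the quantitative form of this remark.

\begin{lemma}\label{lem:quartic}
Let $p(x)=\alpha x^4+c_3x^3+c_2x^2+c_1x+c_0$ be a real polynomial with $p\ge0$ on $\mathbb R$, $c_2\le0$, and $p(r)=0$ for some $r>0$. Then $c_0\le16\alpha r^4$.
\end{lemma}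

\begin{proof}
Since $r$ is a minimum point, $p'(r)=0$, so $p(x)=(x-r)^2(\alpha x^2+2\beta x+\gamma)$ with real $\beta,\gamma$. The second factor is nonnegative for $x\neq r$, hence on $\mathbb R$, so $\alpha,\gamma\ge0$ and $\beta^2\le\alpha\gamma$. Comparing coefficients of $x^2$ gives $\gamma-4r\beta+r^2\alpha=c_2\le0$. Therefore $\gamma\le4r\beta\le4r\sqrt{\alpha\gamma}$, that is, $\gamma\le16r^2\alpha$, and $c_0=p(0)=r^2\gamma\le16\alpha r^4$.
\end{proof}

\begin{lemma}\label{lem:reflection}
Let $A\in\mathcal L(E,Y)$ with $\|A\|\le1$ and $\|A(1,0)\|\ge1-\frac1{500}$. If $d=(a_0,b_0)\in B_E$ satisfies $\|Ad\|=1$ and $|1-b_0|\le\frac16$, then $\|A(2e-d)\|>1$.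
\end{lemma}

\begin{proof}
Since $\|A\|\le1$, we have $\|d\|=1$, that is, $|a_0|^4+|b_0|^4=1$. If $a_0=0$, then $|b_0|=1$ and $\|Ae\|=1$, contrary to Lemma~\ref{lem:note}. So $a_0\ne0$. Also $|b_0|\ge\frac56$.

Define the \emph{deficiency} of $A$ by
\[
Q(a,b)=|a|^4+|b|^4-\|A(a,b)\|^4\ge0 .
\]
It satisfies $Q(ca,cb)=|c|^4Q(a,b)$ and $Q(d)=0$. Let $w=2e-d=(-a_0,2-b_0)$. We bound $Q(w)$ from above, and, assuming $\|Aw\|\le1$, from below. Both bounds are multiples of $|a_0|^4$, so the comparison does not depend on how small $a_0$ is.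

\emph{Expansion of $Q$.} Let $f=A(1,0)$ and $g=Ae$. For $\zeta\in\mathbb K$ we have $|\zeta f+g|^2=P+2R$ pointwise, with $P=|\zeta|^2|f|^2+|g|^2$ and $R=\operatorname{Re}(\zeta f\bar g)$. Squaring and integrating over $\Omega$ (all terms are integrable by H\"older's inequality) gives
\[
Q(\zeta,1)=\alpha|\zeta|^4+\gamma_0-k(\zeta)-l(\zeta),\qquad\alpha=1-\|f\|^4\ge0,\quad\gamma_0=1-\|g\|^4\ge0,
\]
where
\[
k(\zeta)=2|\zeta|^2\int|f|^2|g|^2\,d\mu+4\int\bigl(\operatorname{Re}\zeta f\bar g\bigr)^2d\mu,\qquad
l(\zeta)=4\int\bigl(|\zeta|^2|f|^2+|g|^2\bigr)\operatorname{Re}(\zeta f\bar g)\,d\mu .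
\]
Here $k\ge0$, $k(-\zeta)=k(\zeta)$ and $l(-\zeta)=-l(\zeta)$. We have no direct control of $l$, but it cancels on symmetrizing: since $Q\ge0$,
\begin{equation}\label{eq:sym}
Q(\zeta,1)\le Q(\zeta,1)+Q(-\zeta,1)=2\bigl(\alpha|\zeta|^4+\gamma_0-k(\zeta)\bigr)\le2\bigl(\alpha|\zeta|^4+\gamma_0\bigr).
\end{equation}

\emph{The deficiency at $e$.} Write $a_0/b_0=r\theta$ with $r>0$ and $\theta\in\mathbb T$, and let $p(x)=Q(x\theta,1)$ for real $x$. We have $k(x\theta)=x^2k(\theta)$, and $l(x\theta)$ is a real combination of $x$ and $x^3$. So $p$ is a real polynomial of degree at most four with coefficients $\alpha$ at $x^4$, $-k(\theta)\le0$ at $x^2$, and constant term $\gamma_0$. Also $p\ge0$ and $p(r)=|b_0|^{-4}Q(d)=0$. Lemma~\ref{lem:quartic} gives $\gamma_0\le16\alpha r^4$.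

\emph{Upper bound.} Since $|2-b_0|\ge2-|b_0|\ge1\ge|b_0|$, the number $\zeta=-a_0/(2-b_0)$ has $|\zeta|\le r$. By homogeneity and \eqref{eq:sym},
\[
Q(w)=|2-b_0|^4Q(\zeta,1)\le|2-b_0|^4\cdot34\,\alpha r^4=34\,\alpha\Bigl(\frac{|2-b_0|}{|b_0|}\Bigr)^4|a_0|^4\le136\,\alpha|a_0|^4,
\]
because $|2-b_0|\le\frac76$, $|b_0|\ge\frac56$ and $(7/5)^4<4$. Bernoulli's inequality $(1-h)^4\ge1-4h$ for $h\in[0,1]$ gives $\alpha\le1-(1-\frac1{500})^4\le\frac1{125}$. As $\frac{136}{125}<2$ and $a_0\ne0$, we obtain $Q(w)<2|a_0|^4$.

\emph{Lower bound.} Suppose $\|Aw\|\le1$, and let $h=1-|b_0|\in[0,1]$. Then $|2-b_0|\ge1+h$, and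
\begin{align*}
Q(w)&\ge|a_0|^4+|2-b_0|^4-1=|2-b_0|^4-|b_0|^4\ge(1+h)^4-(1-h)^4\\
&=8h+8h^3\ge8h\ge2\bigl(1-(1-h)^4\bigr)=2|a_0|^4 ,
\end{align*}
where the last inequality is again Bernoulli's. This contradicts the upper bound.
\end{proof}

\begin{remark}
The overlap property of $Y$ was used only to exclude $a_0=0$; the rest of the proof works in any subspace of an $L_4$-space. The lower bound on $\|A(1,0)\|$ is needed. For $a_0,b_0>0$ with $a_0^4+b_0^4=1$ and $y\in S_Y$, let $A(a,b)=(a_0^3a+b_0^3b)y$. Then $\|A\|\le1$ by H\"older's inequality and $\|Ad\|=1$, while $\|A(2e-d)\|=|2b_0^3-1|\le1$.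
\end{remark}

\section{Failure in dimension three and above}\label{sec:proof}

\begin{proof}[Proof of Theorem~\ref{thm:counter}]
Take $X$, $Y$, $x_0$, $T_n$ from Section~\ref{sec:spaces}, and let $n$ be so large that $\|V_n\|^{-1}\ge1-\varepsilon_0$. Suppose that $(S,x_1)$ is an $\varepsilon_0$-correction of $(T_n,x_0)$. We show that it is of one of the two kinds discussed above. Put
\[
Av=S(v,0)\quad(v\in E),\qquad z=S(0,1),\qquad y=Sx_1 ,
\]
so that $S(v,s)=Av+sz$ and $\|y\|=1$. We have $\|A\|\le1$ because $B_E\times\{0\}\subset B_X$. For the same reason, \eqref{eq:Tn} and $\|S-T_n\|<\varepsilon_0$ give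
\[
\|A(1,0)\|\ge1-2\varepsilon_0=1-\tfrac1{500},\qquad \|Ae\|\ge1-2\varepsilon_0>0 .
\]
Write $x_1=\lambda(u,0)+(1-\lambda)(\omega e,\kappa)$ as in \eqref{eq:decomp}. By \eqref{eq:coords} applied to $x_1-x_0$,
\begin{equation}\label{eq:third}
\bigl|(1-\lambda)\kappa-\tfrac12\bigr|<\varepsilon_0 ,
\end{equation}
so $\lambda<1$. Now $y=\lambda Au+(1-\lambda)S(\omega e,\kappa)$ with $Au$ and $S(\omega e,\kappa)$ in $B_Y$. Lemma~\ref{lem:sc} gives $S(\omega e,\kappa)=y$, and also $Au=y$ if $\lambda>0$.

\emph{Case $|\kappa|<1$.} For small $t>0$ we have $(\omega e,\kappa\pm t)\in D$, so $y\pm tz\in B_Y$ and $z=0$ by Lemma~\ref{lem:sc}. Then $y=\omega Ae$, which forces $\|Ae\|=1$. This contradicts Lemma~\ref{lem:note}.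

\emph{Case $|\kappa|=1$.} By \eqref{eq:third}, $1-\lambda=|(1-\lambda)\kappa|$ differs from $\frac12$ by less than $\varepsilon_0$. So both $\lambda$ and $1-\lambda$ exceed $\frac12-\varepsilon_0$, and $Au=y$. If $|\omega|<1$, then $((\omega\pm t)e,\kappa)\in D$ for small $t>0$, so $y\pm tAe\in B_Y$ and $Ae=0$, which is false. Hence $|\omega|=1$. From $\omega Ae+\kappa z=y=Au$ we get
\[
S(\omega e,-\kappa)=\omega Ae-\kappa z=A(2\omega e-u),
\]
and this vector lies in $B_Y$ because $(\omega e,-\kappa)\in D$. Let $d=\bar\omega u=(a_0,b_0)\in B_E$. Then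
\[
\|Ad\|=\|y\|=1,\qquad\|A(2e-d)\|=\|A(2\omega e-u)\|\le1 .
\]
This contradicts Lemma~\ref{lem:reflection} once we know that $|1-b_0|\le\frac16$. Let $u_2$ be the second coordinate of $u$. By \eqref{eq:coords}, $\|\pi(x_1-x_0)\|_E<\varepsilon_0$, so $|\lambda u_2+(1-\lambda)\omega-1|<\varepsilon_0$. Taking real parts,
\[
\lambda(1-\operatorname{Re}u_2)+(1-\lambda)(1-\operatorname{Re}\omega)<\varepsilon_0,
\]
and both terms are nonnegative. So $1-\operatorname{Re}u_2$ and $1-\operatorname{Re}\omega$ are less than $\varepsilon_0/(\frac12-\varepsilon_0)=\frac1{499}$. For $|c|\le1$ we have $|1-c|^2=1-2\operatorname{Re}c+|c|^2\le2(1-\operatorname{Re}c)$. Therefore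
\[
|1-b_0|=|\omega-u_2|\le|1-\omega|+|1-u_2|\le2\sqrt{2/499}<\tfrac16 ,
\]
the last inequality because $8\cdot36<499$.

Both cases are impossible, so $(T_n,x_0)$ has no $\varepsilon_0$-correction for large $n$. These pairs form an $\varepsilon_0$-bad sequence, so the BPBp fails, and with it the BPBp-RSE.
\end{proof}

To reach higher dimensions we add a summand to the domain. The $\ell_1$-sum $X\oplus_1Z$, with norm $\|(x,z)\|=\|x\|+\|z\|$, is the right one, because an operator that attains its norm at $(x,z)$ with $x\neq0$ must attain it in the direction of $(x,0)$.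

\begin{lemma}\label{lem:sum}
If $(X\oplus_1Z,Y)$ has the BPBp, then so does $(X,Y)$.
\end{lemma}

\begin{proof}
Let $\eta$ be the function for $(X\oplus_1Z,Y)$. Let $\varepsilon\in(0,1)$, $T\in\mathcal L(X,Y)$ and $x_0\in S_X$ with $\|T\|=1$ and $\|Tx_0\|>1-\eta(\varepsilon)$. The operator $\tilde T(x,z)=Tx$ has norm one, so $(\tilde T,(x_0,0))$ has an $\varepsilon$-correction $(\tilde S,(x_1,z_1))$. Then $\|x_1-x_0\|+\|z_1\|<\varepsilon<1$, so $x_1\ne0$, and
\[
1=\|\tilde S(x_1,z_1)\|\le\|\tilde S(x_1,0)\|+\|\tilde S(0,z_1)\|\le\|x_1\|+\|z_1\|=1 .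
\]
Hence $\|\tilde S(x_1,0)\|=\|x_1\|$, and $Sx=\tilde S(x,0)$ defines an operator of norm one that attains its norm at $x_1/\|x_1\|$. Moreover $\|S-T\|\le\|\tilde S-\tilde T\|<\varepsilon$ and
\[
\Bigl\|\frac{x_1}{\|x_1\|}-x_0\Bigr\|\le\bigl(1-\|x_1\|\bigr)+\|x_1-x_0\|=\|z_1\|+\|x_1-x_0\|<\varepsilon .
\]
So $(S,x_1/\|x_1\|)$ is an $\varepsilon$-correction of $(T,x_0)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:positive}(c)]
The two versions are equivalent by (a). For $N\le2$ all pairs have the property by (b). For $N=3$ the pair $(X,Y)$ of Theorem~\ref{thm:counter} fails it, and for $N>3$ the pair $(X\oplus_1\ell_2^{N-3},Y)$ fails it by Lemma~\ref{lem:sum}.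
\end{proof}

\begin{thebibliography}{9}

\bibitem{DelRio}
Helena Del R\'io, \emph{Bollob\'as-type theorems for range strongly exposing operators}, arXiv:2512.10442 (2025).

\bibitem{Hoffman}
A. J. Hoffman, \emph{On approximate solutions of systems of linear inequalities}, J. Res. Nat. Bur. Standards 49 (1952).

\end{thebibliography}
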